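\title{Finite bounded ortholattices embed into extended permutohedra}

\begin{abstract}
The regular closed subsets of a transitive relation $\boldsymbol e$ form an ortholattice $\operatorname{Reg}(\boldsymbol e)$, the extended permutohedron on $\boldsymbol e$. When $\boldsymbol e$ is a finite strict ordering, this lattice is a bounded homomorphic image of a free lattice. We prove a converse, which answers a question of Santocanale and Wehrung: every finite ortholattice that is a bounded homomorphic image of a free lattice embeds, as an ortholattice, into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$. The ordering is built recursively, and its pairs are labeled by join-irreducible elements. It follows that the finite sublattices of these extended permutohedra are exactly the finite bounded homomorphic images of free lattices, and that an identity valid in all of them is valid in all lattices.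
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ be a set and let $\boldsymbol e\subseteq E\times E$ be a transitive relation. A subset $\boldsymbol x\subseteq\boldsymbol e$ is \emph{closed} if it is transitive, and \emph{open} if $\boldsymbol e\setminus\boldsymbol x$ is closed. Thus, for $(\alpha,\beta),(\beta,\gamma)\in\boldsymbol e$, a closed set that contains both steps $(\alpha,\beta)$ and $(\beta,\gamma)$ contains the composite $(\alpha,\gamma)$, and an open set that contains the composite contains at least one of the steps. The model case is the strict order $\boldsymbol e$ of a chain: for any second linear order on $E$, the set of pairs of $\boldsymbol e$ that it reverses (the inversion set of a permutation) is both closed and open.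

Write $\operatorname{cl}(\boldsymbol x)$ for the transitive closure of $\boldsymbol x$, and $\operatorname{int}(\boldsymbol x)=\boldsymbol e\setminus\operatorname{cl}(\boldsymbol e\setminus\boldsymbol x)$ for the largest open subset of $\boldsymbol x$. A set $\boldsymbol x$ is \emph{regular closed} if $\boldsymbol x=\operatorname{cl}(\operatorname{int}(\boldsymbol x))$. Equivalently, $\boldsymbol x$ is the closure of some open set $\boldsymbol u$: then $\boldsymbol u\subseteq\operatorname{int}(\boldsymbol x)$, so $\boldsymbol x=\operatorname{cl}(\boldsymbol u)\subseteq\operatorname{cl}(\operatorname{int}(\boldsymbol x))\subseteq\boldsymbol x$. The regular closed sets, ordered by inclusion, form a lattice $\operatorname{Reg}(\boldsymbol e)$, the \emph{extended permutohedron} on $\boldsymbol e$, with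
\[
\boldsymbol x\vee\boldsymbol y=\operatorname{cl}(\boldsymbol x\cup\boldsymbol y),\qquad
\boldsymbol x\wedge\boldsymbol y=\operatorname{cl}(\operatorname{int}(\boldsymbol x\cap\boldsymbol y)),\qquad
\boldsymbol x^\perp=\operatorname{cl}(\boldsymbol e\setminus\boldsymbol x).
\]
The third operation makes it an \emph{ortholattice}, that is, a lattice with $0$ and $1$ and an order-reversing map $x\mapsto x^\perp$ such that $x^{\perp\perp}=x$, $x\vee x^\perp=1$ and $x\wedge x^\perp=0$. Indeed, a union of open sets is open, which gives the formula for the join; $\boldsymbol x^{\perp\perp}=\operatorname{cl}(\operatorname{int}(\boldsymbol x))=\boldsymbol x$ and $\boldsymbol x\vee\boldsymbol x^\perp=\boldsymbol e$; and an order-reversing involution satisfies De Morgan's law $x\wedge y=(x^\perp\vee y^\perp)^\perp$, which gives the formula for the meet and $\boldsymbol x\wedge\boldsymbol x^\perp=\varnothing$.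

A \emph{strict ordering} is an irreflexive transitive relation; we write $\alpha<\beta$ for $(\alpha,\beta)\in\boldsymbol e$, and in examples $\alpha\beta$ for the pair $(\alpha,\beta)$.

\begin{example}\label{ex:small}
(a) If $E$ is a disjoint union of $n$ two-element chains, no two pairs can be composed, so every subset of $\boldsymbol e$ is closed and open, and $\operatorname{Reg}(\boldsymbol e)$ is the Boolean lattice with $n$ atoms.

(b) For the chain $1<2<3$, every subset of $\{12,23,13\}$ is closed except $\{12,23\}$, and every subset is open except $\{13\}$. So $\operatorname{Reg}(\boldsymbol e)$ is the \emph{hexagon} formed by the chains $\varnothing<q_1<p_1<\boldsymbol e$ and $\varnothing<q_2<p_2<\boldsymbol e$, where $q_1=\{12\}$, $p_1=\{12,13\}$, $q_2=\{23\}$, $p_2=\{13,23\}$, and $q_1^\perp=p_2$, $q_2^\perp=p_1$.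

(c) For the diamond $0<\xi<1$, $0<\eta<1$, the sets $\{0\xi\}$ and $\{\xi1\}$ are closed and open, but their join $\boldsymbol x=\{0\xi,\xi1,01\}$ is not open, since it contains neither $0\eta$ nor $\eta1$. The pair $01$ lies in both $\boldsymbol x$ and $\boldsymbol x^\perp=\{0\eta,\eta1,01\}$.
\end{example}

A lattice $L$ is a \emph{bounded homomorphic image of a free lattice}, in short \emph{bounded}, if there are a free lattice $\mathcal F$ and a surjective lattice homomorphism $h\colon\mathcal F\to L$ such that every preimage $h^{-1}(\{x\})$, $x\in L$, has both a least and a greatest element. (The word has nothing to do with the existence of $0$ and $1$.) A lattice is \emph{pseudocomplemented} if for every $x$ there is a largest $y$ with $x\wedge y=0$; semidistributivity is recalled in Section~\ref{sec:background}. We use the following known result without proof.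

\begin{theorem}\label{thm:known}
For a finite transitive relation $\boldsymbol e$ the following are equivalent: $\operatorname{Reg}(\boldsymbol e)$ is bounded; $\operatorname{Reg}(\boldsymbol e)$ is semidistributive; $\operatorname{Reg}(\boldsymbol e)$ is pseudocomplemented; $\boldsymbol e$ is a disjoint sum of antisymmetric transitive relations and two-element full relations. In particular, these conditions hold when $\boldsymbol e$ is a finite strict ordering.
\end{theorem}

Sublattices of finite bounded lattices are bounded, so an ortholattice that embeds into $\operatorname{Reg}(\boldsymbol e)$ for a finite strict ordering $\boldsymbol e$ must be finite and bounded. Santocanale and Wehrung \cite{SW} asked whether this is the only obstruction: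

\begin{quote}
Can every finite ortholattice that is a bounded homomorphic image of a free lattice be embedded into $\operatorname{Reg}(\boldsymbol e)$, for some finite strict ordering $\boldsymbol e$?
\end{quote}

Here an embedding is a one-to-one map that preserves joins, meets and orthocomplements. One can argue for either answer. The operations of $\operatorname{Reg}(\boldsymbol e)$ are of a very special form, and they might satisfy a law that fails in some bounded ortholattice. On the other hand, boundedness of a finite lattice has a recursive description: a join-irreducible element gets below a join with the help of other join-irreducible elements, and this dependence has no cycles. In $\operatorname{Reg}(\boldsymbol e)$ a pair enters a join with the help of pairs that span shorter intervals. This suggests building $\boldsymbol e$ by a recursion along the dependence, and that is what we do.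

\begin{theorem}\label{thm:main}
Every finite ortholattice that is a bounded homomorphic image of a free lattice embeds, as an ortholattice, into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$.
\end{theorem}

Theorem~\ref{thm:char} below puts this into a list of equivalent conditions. For lattices without an orthocomplement we obtain the following.

\begin{corollary}\label{cor:lattices}
A finite lattice $K$ embeds as a lattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$ if and only if $K$ is a bounded homomorphic image of a free lattice. Consequently, every lattice identity that holds in all $\operatorname{Reg}(\boldsymbol e)$, $\boldsymbol e$ a finite strict ordering, holds in all lattices.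
\end{corollary}

Section~\ref{sec:labelings} describes homomorphisms $L\to\operatorname{Reg}(\boldsymbol e)$ by labelings of the pairs of $\boldsymbol e$ with up-sets of $L$. Sections~\ref{sec:irreducibles} and~\ref{sec:splits} attach such an up-set to each join-irreducible element $p$ and determine how a pair labeled by $p$ must be subdivided. Section~\ref{sec:construction} carries out the subdivisions.

\section{Semidistributive and bounded lattices}\label{sec:background}

Let $L$ be a finite lattice. An element $p$ is \emph{join-irreducible} if it has exactly one lower cover, written $p_*$; equivalently, $p\neq0$ and $p$ is not the join of the elements strictly below it. The set of these elements is $J(L)$. Dually, a \emph{meet-irreducible} element $m$ has exactly one upper cover $m^*$. We write ${\uparrow}x=\{y:y\ge x\}$. The lattice is \emph{join-semidistributive} if $x\vee y=x\vee z$ implies $x\vee y=x\vee(y\wedge z)$, \emph{meet-semidistributive} if the dual condition holds, and \emph{semidistributive} if both hold.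

For $p,q\in J(L)$ write $p\mathrel Dq$ if $p\ne q$ and there is $x\in L$ with
\[
p\le q\vee x\quad\text{and}\quad p\not\le q_*\vee x .
\]
So $q$ helps to cover $p$ and cannot be replaced by anything smaller. A \emph{cycle} is a sequence $p_0\mathrel Dp_1\mathrel D\cdots\mathrel Dp_n=p_0$ with $n\ge1$. An element $p\ne0$ is \emph{join-prime} if $p\le x\vee y$ implies $p\le x$ or $p\le y$.

\begin{lemma}\label{lem:prime}
If $p\in J(L)$ is join-prime, then $p\mathrel Dq$ holds for no $q$.
\end{lemma}

\begin{proof}
If $p\le q\vee x$ and $p\not\le q_*\vee x$, then $p\not\le x$, so $p\le q$. With $p\ne q$ this gives $p\le q_*$, a contradiction.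
\end{proof}

A finite lattice $L$ is \emph{lower bounded} if there are a finitely generated free lattice $\mathcal F$ and a surjective homomorphism $h\colon\mathcal F\to L$ all of whose preimages $h^{-1}(\{x\})$ have a least element. In the definition of a bounded lattice, finite generation is automatic when $L$ is finite. Indeed, the greatest element $u$ of $h^{-1}(\{1\})$ is the greatest element of $\mathcal F$, because $w\vee u\in h^{-1}(\{1\})$ for all $w\in\mathcal F$. A free generator $g$ that does not occur in a fixed term for $u$ cannot satisfy $g\le u$, as the homomorphism to $\{0,1\}$ sending $g$ to $1$ and all other generators to $0$ sends $u$ to $0$. So all generators occur in that term, and our definition agrees with the usual one. We use three facts due to Day and to J\'onsson and Nation; see \cite[Ch.~II]{FJN}.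

\begin{itemize}
\item[(F1)] A finite lattice is lower bounded if and only if $D$ has no cycle. It is bounded if and only if both it and its dual are lower bounded.
\item[(F2)] Finite lower bounded lattices are join-semidistributive. Hence finite bounded lattices are semidistributive.
\item[(F3)] Sublattices of finite bounded lattices are bounded.
\end{itemize}

The following construction supplies examples and will prove Corollary~\ref{cor:lattices}. For a finite nonempty lattice $K$, let $\bar K=\{\bar x:x\in K\}$ be a disjoint copy of the dual of $K$, so $\bar x\le\bar y$ if and only if $y\le x$. Let $K\parallel\bar K=\{0,1\}\sqcup K\sqcup\bar K$, where $0$ and $1$ are new bounds and the elements of $K$ are incomparable with those of $\bar K$. Then $x\wedge\bar y=0$ and $x\vee\bar y=1$ for $x,y\in K$. With $0^\perp=1$, $1^\perp=0$, $x^\perp=\bar x$ and $\bar x^\perp=x$, this is an ortholattice that contains $K$ as a sublattice. The two-element chain $K$ gives the hexagon.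

\section{Homomorphisms as labelings of pairs}\label{sec:labelings}

An isotone map $F$ from an ortholattice $L$ to the subsets of $\boldsymbol e$ is determined by the up-sets $S(\alpha,\beta)=\{x:(\alpha,\beta)\in F(x)\}$. If $F$ preserves orthocomplements, then $F(x)$ is the closure of $\boldsymbol e\setminus F(x^\perp)$, a set recorded by the up-sets $T(\alpha,\beta)=\{x:x^\perp\notin S(\alpha,\beta)\}$.

For the identity map of the hexagon of Example~\ref{ex:small}(b), the orthocomplement is the set complement, so $S=T$, and
\[
T(1,2)={\uparrow}q_1,\qquad T(2,3)={\uparrow}q_2,\qquad T(1,3)={\uparrow}p_1\cup{\uparrow}p_2 .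
\]
Three features of this labeling persist in general. The pairs that are not subdivided carry the principal up-set of an atom. The long pair belongs to two join-irreducible elements at once: it separates $p_1$ from $(p_1)_*$ and $p_2$ from $(p_2)_*$. And the point $2$ is needed: $q_1\vee q_2=1$ lies in $T(1,3)$ while $q_1$ and $q_2$ do not, so $13$ can enter the join only as a composite, of a pair labeled by an atom below $p_1$ and a pair labeled by an atom below $p_2$.

We now reverse the direction and start from the up-sets $T$.

\begin{lemma}\label{lem:labeling}
Let $L$ be an ortholattice and $\boldsymbol e$ a strict ordering. For each $\alpha<\beta$ let $T(\alpha,\beta)$ be an up-set of $L$, and put $S(\alpha,\beta)=\{x:x^\perp\notin T(\alpha,\beta)\}$. Assume: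
\begin{itemize}
\item[(L1)] $T(\alpha,\beta)\subseteq S(\alpha,\beta)$ for all $\alpha<\beta$;
\item[(L2)] $T(\alpha,\gamma)\subseteq T(\alpha,\beta)\cup T(\beta,\gamma)$ for all $\alpha<\beta<\gamma$;
\item[(L3)] if $x\in S(\alpha,\beta)\setminus T(\alpha,\beta)$, then $x\in T(\alpha,\zeta)\cap T(\zeta,\beta)$ for some $\zeta$ with $\alpha<\zeta<\beta$;
\item[(L4)] if $x\vee y\in T(\alpha,\beta)$ and $x,y\notin S(\alpha,\beta)$, then for some $\zeta$ with $\alpha<\zeta<\beta$ each of $S(\alpha,\zeta)$ and $S(\zeta,\beta)$ contains $x$ or $y$.
\end{itemize}
Then $F(x)=\{(\alpha,\beta)\in\boldsymbol e:x\in S(\alpha,\beta)\}$ defines a map $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ that preserves joins, meets and orthocomplements.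
\end{lemma}

\begin{proof}
Put $O(x)=\{(\alpha,\beta)\in\boldsymbol e:x\in T(\alpha,\beta)\}=\boldsymbol e\setminus F(x^\perp)$. The sets $S(\alpha,\beta)$ are up-sets, since $^\perp$ reverses the order, so $F$ is isotone; and $O(x)\subseteq F(x)$ by (L1).

If $(\alpha,\beta),(\beta,\gamma)\in F(x)$, then $x^\perp\notin T(\alpha,\beta)\cup T(\beta,\gamma)$, so $x^\perp\notin T(\alpha,\gamma)$ by (L2), that is, $(\alpha,\gamma)\in F(x)$. Hence every $F(x)$ is closed and every $O(x)$ is open, and $\operatorname{cl}(O(x))\subseteq F(x)$. By (L3), a pair in $F(x)\setminus O(x)$ is a composite of two pairs in $O(x)$. So $F(x)=\operatorname{cl}(O(x))$ is regular closed, and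
\[
F(x)^\perp=\operatorname{cl}(\boldsymbol e\setminus F(x))=\operatorname{cl}(O(x^\perp))=F(x^\perp).
\]
Since $F(x\vee y)$ is closed and contains $F(x)\cup F(y)$, it contains $F(x)\vee F(y)$. By (L4), a pair in $O(x\vee y)$ lies in $F(x)\cup F(y)$ or is a composite of two pairs in $F(x)\cup F(y)$. Hence $F(x\vee y)=\operatorname{cl}(O(x\vee y))\subseteq F(x)\vee F(y)$. Meets are preserved by De Morgan's law.
\end{proof}

Conditions (L3) and (L4) ask for new points, each new point creates new pairs that need labels, and (L2) constrains these labels. The problem is to choose labels for which this process ends.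

\section{Join-irreducible elements of a semidistributive ortholattice}\label{sec:irreducibles}

In Sections~\ref{sec:irreducibles}--\ref{sec:construction}, $L$ is a finite semidistributive ortholattice and $J=J(L)$. Write $x\perp y$ for $x\le y^\perp$. This relation is symmetric; it passes to smaller elements; and $x\perp x$ forces $x\le x\wedge x^\perp=0$. Our first task is to find, for $p\in J$, the partner that $p_2$ is for $p_1$ in the hexagon.

\begin{lemma}\label{lem:kappa}
Let $p\in J$. Among the elements $y$ with $y\ge p_*$ and $y\not\ge p$ there is a largest one, $\kappa(p)$. It is meet-irreducible, $\kappa(p)^*=\kappa(p)\vee p$, and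
\begin{equation}\label{eq:kappa}
x\le\kappa(p)^*,\quad x\not\le\kappa(p)\quad\Longrightarrow\quad x\ge p .
\end{equation}
\end{lemma}

\begin{proof}
The elements in question are those with $y\wedge p=p_*$. They include $p_*$, and by meet-semidistributivity they are closed under joins, so $\kappa(p)$ exists. Every $y>\kappa(p)$ satisfies $y\ge p_*$, hence $y\ge p$ by maximality, hence $y\ge\kappa(p)\vee p>\kappa(p)$. For $x$ as in \eqref{eq:kappa}, $\kappa(p)\vee x=\kappa(p)^*=\kappa(p)\vee p$, so join-semidistributivity gives $\kappa(p)\vee(x\wedge p)=\kappa(p)^*$. Thus $x\wedge p\not\le\kappa(p)$, which excludes $x\wedge p\le p_*$. So $x\wedge p=p$.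
\end{proof}

This proof is the only place where semidistributivity is used. Without it $\kappa$ need not exist: in the six-element ortholattice with four atoms $a,a^\perp,b,b^\perp$, the elements $b$ and $b^\perp$ are not above $a$, but their join is.

For $p\in J$ put $p'=\kappa(p)^\perp$. As $^\perp$ is a dual automorphism, $p'\in J$, and with $p'_*=(p')_*$ we have $(p')^\perp=\kappa(p)$ and $(p'_*)^\perp=\kappa(p)^*$. In the hexagon $\kappa(p_1)=q_1$, so $p_1'=p_2$.

\begin{lemma}\label{lem:involution}
Let $p\in J$ and $x\in L$.
\begin{itemize}
\item[(i)] $p\not\perp p'$.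
\item[(ii)] $p_*\perp p'$ and $p\perp p'_*$.
\item[(iii)] If $x\not\perp p'$ and $x\perp p'_*$, then $x\ge p$.
\item[(iv)] $p''=p$.
\end{itemize}
\end{lemma}

\begin{proof}
Items (i)--(iii) restate $p\not\le\kappa(p)$, then $p_*\le\kappa(p)$ and $p\le\kappa(p)^*$, then \eqref{eq:kappa}. For (iv), items (ii) and (i) give $p^\perp\ge p'_*$ and $p^\perp\not\ge p'$, so $p^\perp\le\kappa(p')$. If the inequality were strict, then $\kappa(p')\ge(p^\perp)^*=(p_*)^\perp\ge p'$ by (ii), which is false. So $\kappa(p')=p^\perp$.
\end{proof}

The next lemma uses the law $x\wedge x^\perp=0$; it fails for the chain $0<q<1$ with the involution $q^\perp=q$, where $\kappa(q)^\perp=1$.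

\begin{lemma}\label{lem:atoms}
Let $q$ be an atom of $L$. Then $q'=q$; for all $x$, $x\ge q$ if and only if $x\not\perp q$; and $q$ is join-prime. Moreover, $p\in J$ is an atom if and only if $p'$ is.
\end{lemma}

\begin{proof}
Since $q\not\perp q$, the coatom $q^\perp$ is not above $q$. As $q_*=0$, this gives $q^\perp\le\kappa(q)<1$, so $\kappa(q)=q^\perp$ and $q'=q$. By the definition of $\kappa(q)$, $x\not\ge q$ implies $x\le q^\perp$, and the converse holds because $q\not\le q^\perp$. So the elements not above $q$ are those below $q^\perp$, and they are closed under joins. If $p$ is an atom, then $p'=p$; if $p'$ is an atom, then $p=p''=p'$.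
\end{proof}

For $p\in J$ let $A(p)$ be the set of atoms below or equal to $p$; it is nonempty since $L$ is finite. To meet (L3) and (L4) we must handle an element $x$ that is not orthogonal to $p$ although it does not lie above $p'$. The next lemma shows that such an $x$ lies above the partner of an element of
\[
R(p)=\{r\in J: r<p,\ r'_*\perp p\}=\{r\in J:r<p\le\kappa(r)^*\}.
\]
If $p$ is not an atom, then $A(p)\subseteq R(p)$, because $q'_*=q_*=0$ for an atom $q$.

\begin{lemma}\label{lem:witness}
Let $p\in J$ and $x\in L$.
\begin{itemize}
\item[(a)] If $x\not\perp p$ and $x\not\ge p'$, there is $r\in R(p)$ with $r'\le x$.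
\item[(b)] If $x\not\perp p'$ and $x\not\ge p$, there is $\ell\in J$ with $\ell'\in R(p')$ and $\ell\le x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $c$ be minimal among the elements below or equal to $x$ that are not below $p^\perp$. Every element strictly below $c$ is below $p^\perp$, so $c$ is not their join; thus $c\in J$ and $c_*\perp p$. Put $r=c'$, so that $r'=c\le x$ and $r'_*\perp p$. Since also $p\not\perp r'$, Lemma~\ref{lem:involution}(iii) for $r$ gives $p\ge r$. If $r=p$, then $p'=c\le x$, contrary to the hypothesis.

(b) Part (a) for $p'$, with $p''=p$, gives $s\in R(p')$ with $s'\le x$. Take $\ell=s'$.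
\end{proof}

For $p,\ell\in J$ write $p\triangleright\ell$ if $\ell\in R(p)$ or $\ell'\in R(p')$. The recursion will run along this relation.

\begin{lemma}\label{lem:D}
If $p\triangleright\ell$, then $p\mathrel D\ell$.
\end{lemma}

\begin{proof}
Let $\ell\in R(p)$. Then $\ell\ne p$ and $\ell\vee\kappa(\ell)=\kappa(\ell)^*\ge p$, while $\ell_*\vee\kappa(\ell)=\kappa(\ell)$ is not above $\ell$, hence not above $p$.

Let $\ell'\in R(p')$; then $\ell\neq p$, $\ell'<p'$ and $\ell_*\perp p'$. If $\ell\le\kappa(p)=(p')^\perp$, then $\ell\perp\ell'$, contradicting Lemma~\ref{lem:involution}(i). So $\ell\vee\kappa(p)>\kappa(p)$, and $\ell\vee\kappa(p)\ge\kappa(p)^*\ge p$. On the other hand $\ell_*\le\kappa(p)$, so $\ell_*\vee\kappa(p)=\kappa(p)\not\ge p$.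
\end{proof}

\section{Labels and splits}\label{sec:splits}

To separate $p$ from $p_*$ we need a pair with $p\in S$ and $p_*\notin S$. For the second condition it suffices to have $\kappa(p)\notin S$, that is, $p'\in T$. Following the hexagon, the first candidate is $T^0_p={\uparrow}p\cup{\uparrow}p'$, with $S^0_p=\{x:x\not\perp p,\ x\not\perp p'\}$. For $x\in S^0_p\setminus T^0_p$, Lemma~\ref{lem:witness} gives $r\in R(p)$ with $r'\le x$ and $\ell\le x$ with $\ell'\in R(p')$. One would satisfy (L3) by a point $\zeta$ with the label $T^0_r$ below it and $T^0_\ell$ above it, and (L2) holds for this triple since $r\le p$ and $\ell'\le p'$. The difficulty is that both halves must be subdivided again. This creates pairs that cross $\zeta$, which need labels compatible with (L2) and then subdivisions of their own, and nothing bounds the process.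

The way out is to subdivide so that one of the two halves is labeled by an atom $q$. By Lemma~\ref{lem:atoms}, ${\uparrow}q$ demands no subdivision, and we shall see that all crossing pairs can be labeled by $q$ as well. The price is that (L3) can then be met only for those $x$ that lie above an atom below $p$ or $p'$. So we shrink $S^0_p$ to these elements, which means enlarging $T_p^0$. For $p\in J$ put $w_p=\bigvee(A(p)\cup A(p'))$ and
\[
T_p={\uparrow}p\cup{\uparrow}p'\cup{\uparrow}w_p,\qquad S_p=\{x\in L:x^\perp\notin T_p\}.
\]
These are up-sets, and $T_p=T_{p'}$.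

\begin{lemma}\label{lem:TS}
Let $p\in J$.
\begin{itemize}
\item[(a)] $x\in S_p$ if and only if $x\not\perp p$, $x\not\perp p'$, and $x\ge q$ for some $q\in A(p)\cup A(p')$.
\item[(b)] If $p$ is an atom, then $T_p=S_p={\uparrow}p$.
\item[(c)] $T_p\subseteq S_p$.
\item[(d)] $p\in S_p$ and $p_*\notin S_p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $x^\perp\not\ge w_p$ if and only if $x\not\perp q$ for some $q\in A(p)\cup A(p')$, and $x\not\perp q$ means $x\ge q$ by Lemma~\ref{lem:atoms}.

(b) Here $p'=p=w_p$, and (a) with Lemma~\ref{lem:atoms} gives $S_p={\uparrow}p$.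

(c) Let $x\ge p$. Then $x\not\perp p$ since $p\not\perp p$, $x\not\perp p'$ since $p\not\perp p'$, and $x$ is above the atoms in $A(p)$. The case $x\ge p'$ follows by exchanging $p$ and $p'$. Let $x\ge w_p$. If $x\perp p$, then $q\perp q$ for $q\in A(p)$, as $q\le x$ and $q\le p$; this is impossible. The same argument with $q\in A(p')$ gives $x\not\perp p'$.

(d) We have $p\in T_p\subseteq S_p$, and $p_*\perp p'$ by Lemma~\ref{lem:involution}(ii).
\end{proof}

\begin{example}\label{ex:fourchain}
The set ${\uparrow}w_p$ is not redundant. Let $L=\operatorname{Reg}(\boldsymbol e)$ for the chain $1<2<3<4$ and $p=\{12,13,14\}$. The elements below $p$ form the chain $\varnothing<\{12\}<\{12,13\}<p$. A closed set that contains $12,13$ but not $14$ omits $24$ and $34$, so $\kappa(p)=\{12,13,23\}$ and $p'=\{14,24,34\}$, whose only atom is $\{34\}$. Thus $w_p=\{12,34\}\notin T_p^0$.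
\end{example}

\begin{definition}
Let $p\in J$ be a nonatom. A \emph{split of the first kind} of $p$ is a pair $(q,\ell)\in J\times J$ with $q\in A(p)$ and $\ell'\in R(p')$. A \emph{split of the second kind} is a pair $(r,q)$ with $r\in R(p)$ and $q\in A(p')$. Let $\Sigma(p)$ be the set of all splits of $p$.
\end{definition}

Every $(q_1,q_2)\in A(p)\times A(p')$ is a split of the first kind, since $p'$ is a nonatom and $q_2'=q_2\in A(p')\subseteq R(p')$.

\begin{lemma}\label{lem:splits}
Let $p\in J$ and $x,y\in L$.
\begin{itemize}
\item[(a)] If $x\in S_p\setminus T_p$, then $p$ is a nonatom and $x\in T_u\cap T_v$ for some $(u,v)\in\Sigma(p)$.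
\item[(b)] If $x\vee y\in T_p$ and $x,y\notin S_p$, then $p$ is a nonatom and for some $(u,v)\in\Sigma(p)$ each of $S_u$ and $S_v$ contains $x$ or $y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:TS}(b), $p$ is a nonatom. We have $x\not\ge p$, $x\not\ge p'$, $x\not\perp p$, $x\not\perp p'$, and $x\ge q$ for some $q\in A(p)\cup A(p')$; in particular $x\in T_q$. If $q\in A(p)$, Lemma~\ref{lem:witness}(b) gives $\ell\le x$ with $\ell'\in R(p')$; then $x\in T_\ell$ and $(q,\ell)\in\Sigma(p)$. If $q\in A(p')$, Lemma~\ref{lem:witness}(a) gives $r\in R(p)$ with $r'\le x$; then $x\in{\uparrow}r'\subseteq T_r$ and $(r,q)\in\Sigma(p)$.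

(b) If $p$ were an atom, then $x\vee y\ge p$ would give $x\ge p$ or $y\ge p$ by join-primeness, against $x,y\notin S_p={\uparrow}p$. So $p$ is a nonatom. As $T_p\subseteq S_p$, neither $x$ nor $y$ lies above $p$ or $p'$. We use repeatedly that $S_q={\uparrow}q$ contains $x$ or $y$ for every atom $q\le x\vee y$.

\emph{Case $x\vee y\ge p$.} Choose $q\in A(p)$; then $S_q$ contains $x$ or $y$. If $x\perp p'$ and $y\perp p'$, then $p\le x\vee y\le(p')^\perp$, contradicting $p\not\perp p'$. So some $t\in\{x,y\}$ has $t\not\perp p'$, and $t\not\ge p$. Lemma~\ref{lem:witness}(b) gives $\ell\le t$ with $\ell'\in R(p')$. Then $t\in T_\ell\subseteq S_\ell$ and $(q,\ell)\in\Sigma(p)$.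

\emph{Case $x\vee y\ge p'$.} Choose $q\in A(p')$; then $S_q$ contains $x$ or $y$. If $x\perp p$ and $y\perp p$, then $p'\perp p$. So some $t\in\{x,y\}$ has $t\not\perp p$, and $t\not\ge p'$. Lemma~\ref{lem:witness}(a) gives $r\in R(p)$ with $r'\le t$. Then $t\in T_r\subseteq S_r$ and $(r,q)\in\Sigma(p)$.

\emph{Case $x\vee y\ge w_p$.} Any $(q_1,q_2)\in A(p)\times A(p')$ is a split with $q_1,q_2\le x\vee y$.
\end{proof}

\begin{definition}
A \emph{typed poset} is a finite poset $E$ with strict ordering $\boldsymbol e$ and a map $\tau\colon\boldsymbol e\to J$ such that
\begin{itemize}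
\item[(Tri)] if $\alpha<\beta<\gamma$, then $T_{\tau(\alpha,\gamma)}\subseteq T_{\tau(\alpha,\beta)}\cup T_{\tau(\beta,\gamma)}$;
\item[(Ref)] if $\tau(\alpha,\beta)=p$ is a nonatom and $(u,v)\in\Sigma(p)$, there is $\zeta$ with $\alpha<\zeta<\beta$, $\tau(\alpha,\zeta)=u$ and $\tau(\zeta,\beta)=v$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:typed}
For a typed poset, $F(x)=\{(\alpha,\beta)\in\boldsymbol e:x\in S_{\tau(\alpha,\beta)}\}$ defines a map $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ that preserves joins, meets and orthocomplements. If $\tau(\alpha,\beta)=p$, then $(\alpha,\beta)\in F(p)\setminus F(p_*)$.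
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:labeling} to $T(\alpha,\beta)=T_{\tau(\alpha,\beta)}$. Condition (L1) is Lemma~\ref{lem:TS}(c), (L2) is (Tri), and (L3) and (L4) follow from Lemma~\ref{lem:splits} and (Ref). The last claim is Lemma~\ref{lem:TS}(d).
\end{proof}

\section{Construction of typed posets}\label{sec:construction}

It remains to find, for each $p\in J$, a typed poset with a pair of type $p$. We first do this in an example in which two levels of subdivision occur.

\begin{example}\label{ex:pentagon}
Let $K$ be the pentagon $o<a<c<t$, $o<b<t$, and $L=K\parallel\bar K$. In $K$ the elements $a,b$ are join-prime, so $D$ has no cycle by Lemma~\ref{lem:prime}; as $K$ is self-dual, it is bounded by (F1), and then so is $L$ (Lemma~\ref{lem:double} and Theorem~\ref{thm:char}). In $\bar K$ we have $\bar t<\bar c<\bar a<\bar o$ and $\bar t<\bar b<\bar o$. The atoms of $L$ are $o$ and $\bar t$. From $\kappa(a)=b$, $\kappa(b)=c$, $\kappa(c)=a$ we get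
\[
a'=\bar b,\qquad b'=\bar c,\qquad c'=\bar a ,
\]
and $w_p=o\vee\bar t=1$ for each nonatom $p$. The only join-irreducible element strictly below $a$ or $b$ is $o$, and the only one strictly below $a'$ or $b'$ is $\bar t$. So $\Sigma(a)=\Sigma(b)=\{(o,\bar t)\}$, and three-element chains $P_a$, $P_b$ with types $o,\bar t$ on the short pairs and $a$, respectively $b$, on the long pair are typed posets: (Tri) holds because ${\uparrow}o\cup{\uparrow}\bar t=L\setminus\{0\}$.

Next, $R(c)=\{o,a\}$ since $\kappa(a)^*=t\ge c$, and $R(\bar a)=\{\bar t,\bar c\}$ since $\kappa(\bar c)^*=(\bar b)^*=\bar o\ge\bar a$. Hence $\Sigma(c)=\{(o,\bar t),(o,b),(a,\bar t)\}$. Realizing the three splits side by side, with $P_b$ and $P_a$ inserted into the halves of types $b$ and $a$, gives the poset $P_c$ of Figure~\ref{fig:Pc}. The two crossing pairs $(\hat0,\xi_2)$ and $(\eta_1,\hat1)$ receive the atoms $o$ and $\bar t$ of their splits.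

Here $T_c=\{c,t,\bar a,\bar o,1\}$, and $S_c=L\setminus\{\bar c,\bar t,a,o,0\}=T_c\cup\{b,\bar b\}$. For (Tri) at $\hat0<\xi_1<\hat1$ note $c\in{\uparrow}o$ and $\bar a\ge\bar c=b'\in T_b$; at $\hat0<\eta_2<\hat1$ note $c\ge a\in T_a$ and $\bar a\in{\uparrow}\bar t$. The pair $(\hat0,\hat1)$ lies in $F(b)$ as the composite through $\xi_1$, where $b\in T_o\cap T_b$, and in $F(b^\perp)=F(\bar b)$ as the composite through $\eta_2$, where $\bar b\in T_a\cap T_{\bar t}$. This is the phenomenon of Example~\ref{ex:small}(c): $F(b)$ is regular closed and not open.
\end{example}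

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (b) at (0,0) {$\hat0$};
\node (t) at (0,4.5) {$\hat1$};
\node (z) at (0,2.25) {$\zeta$};
\node (x1) at (-2.6,1.5) {$\xi_1$};
\node (x2) at (-2.6,3) {$\xi_2$};
\node (y1) at (2.6,1.5) {$\eta_1$};
\node (y2) at (2.6,3) {$\eta_2$};
\draw (b) -- node[below left] {$o$} (x1);
\draw (x1) -- node[left] {$o$} (x2);
\draw (x2) -- node[above left] {$\bar t$} (t);
\draw (b) -- node[left] {$o$} (z);
\draw (z) -- node[right] {$\bar t$} (t);
\draw (b) -- node[below right] {$o$} (y1);
\draw (y1) -- node[right] {$\bar t$} (y2);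
\draw (y2) -- node[above right] {$\bar t$} (t);
\draw[dashed] (x1) -- node[below right] {$b$} (t);
\draw[dashed] (b) -- node[above left] {$a$} (y2);
\end{tikzpicture}
\caption{The typed poset $P_c$ for $L=K\parallel\bar K$, where $K$ is the pentagon $o<a<c<t$, $o<b<t$. Solid lines are the covers and dashed lines two further pairs, each with its type. The pairs not drawn are $(\hat0,\xi_2)$ of type $o$, $(\eta_1,\hat1)$ of type $\bar t$, and $(\hat0,\hat1)$ of type $c$.}\label{fig:Pc}
\end{figure}

In general, a point $\beta$ inside an inserted copy creates a triple $\hat0<\beta<\hat1$ for which one of the two types was fixed at an earlier stage of the recursion. To verify (Tri) for this triple we strengthen the induction hypothesis by an orientation: $p$ is always found below $\beta$, and $p'$ above. For this reason types are elements of $J$ and not only up-sets; $T_p=T_{p'}$, but $\Sigma(p)$ and $\Sigma(p')$ differ. The next proof is the only one that uses acyclicity; without it the recursion would not end.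

\begin{proposition}\label{prop:construction}
Assume that $\triangleright$ has no cycle. For every $p\in J$ there is a typed poset $P_p$ with least element $\hat0$ and greatest element $\hat1\ne\hat0$ such that $\tau(\hat0,\hat1)=p$ and
\begin{itemize}
\item[(Or)] $p\in T_{\tau(\hat0,\beta)}$ and $p'\in T_{\tau(\beta,\hat1)}$ for all $\beta\in P_p\setminus\{\hat0,\hat1\}$.
\end{itemize}
\end{proposition}

\begin{proof}
As $J$ is finite and $\triangleright$ has no cycle, we may assume that $P_\ell$ exists for all $\ell$ with $p\triangleright\ell$. If $p$ is an atom, take $P_p=\{\hat0<\hat1\}$. Let $p$ be a nonatom. For each split in $\Sigma(p)$ we form one \emph{component} with bounds $\hat0,\hat1$ and $\tau(\hat0,\hat1)=p$, by recipe~1 if the split is of the first kind and by recipe~2 otherwise.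

\emph{Recipe 1}, for $(q,\ell)$ with $q\in A(p)$, $\ell'\in R(p')$. Take a copy $Q$ of $P_\ell$ with greatest element $1_Q=\hat1$ and least element $0_Q$, and add $\hat0$ below it. Keep $\tau$ on $Q$, and put $\tau(\hat0,\beta)=q$ for $\beta\in Q\setminus\{\hat1\}$.

\emph{Recipe 2}, for $(r,q)$ with $r\in R(p)$, $q\in A(p')$. Take a copy $Q$ of $P_r$ with least element $0_Q=\hat0$ and greatest element $1_Q$, and add $\hat1$ above it. Keep $\tau$ on $Q$, and put $\tau(\beta,\hat1)=q$ for $\beta\in Q\setminus\{\hat0\}$.

Let $P_p$ be the union of the components, any two of which meet exactly in $\{\hat0,\hat1\}$, with the union of their strict orderings. If $\alpha<\beta$ and $\beta<\gamma$, then $\beta\ne\hat0,\hat1$ lies in exactly one component, which also contains $\alpha$ and $\gamma$. So the union is a strict ordering, and (Tri) can be checked inside components.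

\emph{(Or).} Let $\beta\ne\hat0,\hat1$. In a component from recipe~1, $\tau(\hat0,\beta)=q\le p$, so $p\in T_q$. Further $\ell'\in T_{\tau(\beta,\hat1)}$: if $\beta=0_Q$ this set is $T_\ell$, and otherwise this is (Or) for $P_\ell$. Since $p'\ge\ell'$, we get $p'\in T_{\tau(\beta,\hat1)}$. In a component from recipe~2, $\tau(\beta,\hat1)=q\le p'$, so $p'\in T_q$. Further $r\in T_{\tau(\hat0,\beta)}$: if $\beta=1_Q$ this set is $T_r$, and otherwise this is (Or) for $P_r$. Since $p\ge r$, we get $p\in T_{\tau(\hat0,\beta)}$.

\emph{(Tri).} Let $\alpha<\beta<\gamma$ in a component. If all three points lie in $Q$, the condition holds by induction. If $\alpha=\hat0$ and $\gamma=\hat1$, we need $p,p',w_p\in T_{\tau(\hat0,\beta)}\cup T_{\tau(\beta,\hat1)}$, as this union is an up-set. For $p$ and $p'$ this is (Or); and one of the two sets is ${\uparrow}q$ with $q\in A(p)\cup A(p')$, which contains $w_p$. Two cases remain. In recipe~1 with $\alpha=\hat0$, $\gamma\ne\hat1$, we have $\tau(\alpha,\gamma)=q=\tau(\alpha,\beta)$. In recipe~2 with $\gamma=\hat1$, $\alpha\ne\hat0$, we have $\tau(\alpha,\gamma)=q=\tau(\beta,\gamma)$.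

\emph{(Ref).} For the pair $(\hat0,\hat1)$ and a given split, take its component and $\zeta=0_Q$ in recipe~1, where the types are $q$ and $\ell$, or $\zeta=1_Q$ in recipe~2, where the types are $r$ and $q$. Every other pair whose type is a nonatom lies in a copy $Q$, where (Ref) holds by induction.
\end{proof}

\begin{theorem}\label{thm:embedding}
Let $L$ be a finite semidistributive ortholattice in which $\triangleright$ has no cycle. Then $L$ embeds as an ortholattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$.
\end{theorem}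

\begin{proof}
Let $E$ be the disjoint union of the posets $P_p$, $p\in J$, with no relations between different summands. Both (Tri) and (Ref) concern one summand at a time, so $E$ is a typed poset. Proposition~\ref{prop:typed} gives a homomorphism $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ with $F(p)\ne F(p_*)$ for all $p\in J$. Suppose $x\not\le y$ and $F(x)\subseteq F(y)$. Choose $p$ minimal with $p\le x$ and $p\not\le y$. All elements strictly below $p$ are below $y$, so $p\in J$, $p_*\le y$ and $p\wedge y=p_*$. From $F(p)\subseteq F(x)\subseteq F(y)$ we get $F(p)=F(p)\wedge F(y)=F(p\wedge y)=F(p_*)$, a contradiction. Hence $F$ is one-to-one.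
\end{proof}

\section{The characterization and the lattice version}\label{sec:char}

Theorem~\ref{thm:main} is the implication from (1) to (4) in the following theorem.

\begin{theorem}\label{thm:char}
For a finite ortholattice $L$ the following are equivalent.
\begin{itemize}
\item[(1)] $L$ is a bounded homomorphic image of a free lattice.
\item[(2)] $L$ is lower bounded, that is, $D$ has no cycle.
\item[(3)] $L$ is semidistributive, and the relation ``$\ell\in R(p)$ or $\ell'\in R(p')$'' between $p,\ell\in J(L)$ has no cycle.
\item[(4)] $L$ embeds as an ortholattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$.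
\item[(5)] $L$ embeds as a lattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite transitive relation $\boldsymbol e$ such that $\operatorname{Reg}(\boldsymbol e)$ is semidistributive.
\end{itemize}
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(2) is (F1). (2)$\Rightarrow$(3): by (F2), $L$ is join-semidistributive, and $^\perp$ is an isomorphism of $L$ onto its dual, so $L$ is semidistributive. The relation in (3) is $\triangleright$, which is contained in $D$ by Lemma~\ref{lem:D}. (3)$\Rightarrow$(4) is Theorem~\ref{thm:embedding}. (4)$\Rightarrow$(5): $\operatorname{Reg}(\boldsymbol e)$ is semidistributive for a finite strict ordering $\boldsymbol e$, by Theorem~\ref{thm:known}. (5)$\Rightarrow$(1): by Theorem~\ref{thm:known}, $\operatorname{Reg}(\boldsymbol e)$ is bounded, and (F3) applies.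
\end{proof}

To pass to lattices we place $K$ inside the ortholattice $K\parallel\bar K$. Both halves of the boundedness of $K$ are used, one for $K$ and one for $\bar K$.

\begin{lemma}\label{lem:double}
If $K$ is a finite nonempty bounded lattice, then $D$ has no cycle in $L=K\parallel\bar K$.
\end{lemma}

\begin{proof}
We have $J(L)=J(K)\cup\{0_K\}\cup J(\bar K)\cup\{0_{\bar K}\}$, and lower covers of elements of $J(K)$ and $J(\bar K)$ are the same in $L$ as in $K$ and $\bar K$. The elements not above the atom $0_K$ form the set $\{0\}\cup\bar K$, which is closed under joins. So $0_K$ is join-prime, as is $0_{\bar K}$ by the same argument, and by Lemma~\ref{lem:prime} these atoms lie on no cycle. Let $p\in J(K)$, and let $p\mathrel Dq$ in $L$ be witnessed by $x$.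

Suppose $q\in J(K)$, so $q_*\in K$. If $x\in\bar K\cup\{1\}$, then $q_*\vee x=1\ge p$, a contradiction. If $x=0$, then $p\le q$ and $p\ne q$ give $p\le q_*$, a contradiction. So $x\in K$, and $p\mathrel Dq$ holds in $K$.

Suppose $q\in J(\bar K)$, so $q_*\in\bar K$. If $x\in\bar K\cup\{0\}$, then $q\vee x\in\bar K$ is not above $p$. So $x\in K\cup\{1\}$, and $q_*\vee x=1\ge p$, a contradiction.

Thus from $J(K)$ the relation $D$ of $L$ leads only to $J(K)$, by the relation $D$ of $K$, or to one of the two atoms. The same holds with $K$ and $\bar K$ exchanged. A cycle in $L$ would therefore be a cycle in $K$ or in $\bar K$, and there is none by (F1).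
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lattices}]
If $K$ embeds into $\operatorname{Reg}(\boldsymbol e)$ with $\boldsymbol e$ a finite strict ordering, then $K$ is bounded by Theorem~\ref{thm:known} and (F3). Conversely, let $K$ be bounded. By Lemma~\ref{lem:double} and the implication (2)$\Rightarrow$(4) of Theorem~\ref{thm:char}, the ortholattice $K\parallel\bar K$ embeds into some $\operatorname{Reg}(\boldsymbol e)$, and so does its sublattice $K$.

An identity that holds in all these $\operatorname{Reg}(\boldsymbol e)$ holds in their sublattices, hence in all finite bounded lattices. These generate the variety of all lattices by Day's theorem \cite{Day}, so the identity holds in all lattices.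
\end{proof}

\begin{thebibliography}{9}

\bibitem{Day}
A.~Day, \emph{Splitting lattices generate all lattices}, Algebra Universalis \textbf{7} (1977).

\bibitem{FJN}
Freese, Je\v{z}ek, and Nation, \emph{Free Lattices}, AMS, 1995.

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung, \emph{The extended permutohedron on a transitive binary relation}, arXiv:1211.2301 (2012).

\end{thebibliography}
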